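\title{A comeager orbit in the space of subequivalence relations}

\begin{abstract}
Let $\mathcal R$ be the ergodic hyperfinite probability measure-preserving equivalence relation with infinite classes. Its automorphism group acts on the Polish space $\mathrm{Sub}(\mathcal R)$ of subequivalence relations. We show that this action has a comeager orbit, and we give an explicit member of it, built from random shuffles of larger and larger decks of cards. The orbit consists exactly of the highly ergodic subrelations: those of infinite index for which $\mathcal R$ acts ergodically on $k$-tuples of distinct classes, for every $k$. It is a dense $G_\delta$ set; its members are ergodic and maximal, and they satisfy a sharp quantitative homogeneity property.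
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The space of subrelations}
Let $(X,\mu)$ be an atomless standard probability space. A \emph{countable Borel equivalence relation} on $X$ is an equivalence relation $\mathcal R\subseteq X\times X$ that is a Borel set and has countable classes $[x]_{\mathcal R}$. It is \emph{measure-preserving} if every Borel injection from a Borel subset of $X$ into $X$ with graph contained in $\mathcal R$ preserves $\mu$, and \emph{ergodic} if every Borel union of classes is null or conull; both definitions apply verbatim to a $\sigma$-finite measure. It is \emph{hyperfinite} if, off a null set, it is an increasing union of Borel equivalence relations with finite classes, and \emph{aperiodic} if almost every class is infinite. Up to isomorphism there is exactly one ergodic, hyperfinite, aperiodic, measure-preserving relation on $(X,\mu)$, and from now on $\mathcal R$ denotes this relation. A concrete model is the \emph{cofinite relation} on $X=\{0,1\}^{\mathbb N}$ with $\mu=(\frac12(\delta_0+\delta_1))^{\otimes\mathbb N}$: two sequences are related when they agree from some coordinate on.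 Throughout, $\mathbb N=\{1,2,\dots\}$.

The set $\mathcal R$ carries the $\sigma$-finite measure
\[
M(A)=\int_X|\{y:(x,y)\in A\}|\,d\mu(x).
\]
Let $\mathrm{Sub}(\mathcal R)$ be the space of Borel equivalence relations $\mathcal S\subseteq\mathcal R$, two of them being identified when they differ by an $M$-null set. We call its elements \emph{subrelations}; a subrelation is a measurable way to partition every $\mathcal R$-class. The topology is the one induced by the measure algebra of $(\mathcal R,M)$:
\[
\mathcal S_n\to\mathcal S\iff M\big((\mathcal S_n\triangle\mathcal S)\cap B\big)\to0\ \text{ for every Borel }B\subseteq\mathcal R\text{ with }M(B)<\infty .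
\]
By a result of Kechris this topology is Polish.

Let $\mathrm{Aut}(\mathcal R)$ be the group of measure-preserving Borel bijections $T$ of $(X,\mu)$, modulo null sets, such that $(x,y)\in\mathcal R\iff(Tx,Ty)\in\mathcal R$ for almost every $x$ and all $y$. The \emph{full group} $[\mathcal R]$ is the subgroup of those $T$ with $(x,Tx)\in\mathcal R$ for almost every $x$. Both groups act on $\mathrm{Sub}(\mathcal R)$ by
\[
T\mathcal S=(T\times T)(\mathcal S)=\{(Tx,Ty):(x,y)\in\mathcal S\}.
\]
Two subrelations $\mathcal S,\mathcal S'$ lie in the same $\mathrm{Aut}(\mathcal R)$-orbit exactly when the inclusions $\mathcal S\subseteq\mathcal R$ and $\mathcal S'\subseteq\mathcal R$ are isomorphic, so the orbits are the isomorphism types of inclusions into $\mathcal R$.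

\subsection{The question}
Recall that a subset of a Polish space is \emph{meager} if it is a countable union of nowhere dense sets and \emph{comeager} if its complement is meager. By the Baire category theorem comeager sets are dense and any two of them meet, so an action has at most one comeager orbit. How large are the orbits in $\mathrm{Sub}(\mathcal R)$? The smallest ones are single points: the diagonal $\Delta$ and $\mathcal R$ itself are fixed by every $T$. At the other end, the dense orbits are understood. Say that $\mathcal S$ has \emph{everywhere infinite index} if for every Borel $A\subseteq X$ of positive measure, almost every class of $\mathcal R$ restricted to $A$ splits into infinitely many classes of $\mathcal S$ restricted to $A$. It is known that the following are equivalent: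
\begin{itemize}
\item[(i)] $\mathcal S$ is aperiodic and has everywhere infinite index;
\item[(ii)] the $[\mathcal R]$-orbit of $\mathcal S$ is dense;
\item[(iii)] the $\mathrm{Aut}(\mathcal R)$-orbit of $\mathcal S$ is dense.
\end{itemize}
It is also known that every $[\mathcal R]$-orbit is meager. These facts serve here for orientation and in remarks; the proofs of the theorems do not use them. The following question comes from Le Ma\^itre's paper \cite{LeMaitre}.

\medskip
\noindent\textbf{Question.} \emph{Does $\mathrm{Sub}(\mathcal R)$ contain a comeager $\mathrm{Aut}(\mathcal R)$-orbit?}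
\medskip

Equivalently: is the generic inclusion $\mathcal S\subseteq\mathcal R$ unique up to isomorphism? The known facts suggest a negative guess. The two groups cannot be told apart by density of orbits, the smaller one has only meager orbits, and a comeager $\mathrm{Aut}(\mathcal R)$-orbit would have to be a union of uncountably many of them. The answer is nevertheless positive. Let $\mathrm{Sym}(n)$ be the symmetric group of $\{1,\dots,n\}$, viewed as a subgroup of the group $\mathrm{Sym}(\mathbb N)$ of permutations of $\mathbb N$.

\begin{theorem}\label{thm:main}
There is $\mathcal S\in\mathrm{Sub}(\mathcal R)$ whose $\mathrm{Aut}(\mathcal R)$-orbit is comeager. Explicitly, realize $\mathcal R$ as the cofinite relation $\mathcal R'$ on $X'=\prod_{n\ge1}\mathrm{Sym}(n)$ with the product of the uniform measures, and let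
\[
\mathcal S_\ast=\{(x,y)\in\mathcal R':\ x_nx_{n-1}\cdots x_1(1)=y_ny_{n-1}\cdots y_1(1)\ \text{ for all large }n\}.
\]
Then $\mathcal S_\ast$ has a comeager orbit.
\end{theorem}

Think of an infinite deck of cards in positions $1,2,\dots$, and of $x\in X'$ as a history in which the $n$-th step $x_n$ shuffles the first $n$ positions. Then $x_n\cdots x_1(1)$ is the position of card $1$ after $n$ steps. Two histories are $\mathcal S_\ast$-related when they eventually use the same shuffles and card $1$ eventually follows the same trajectory in both. Two isomorphisms between $\mathcal R'$ and $\mathcal R$ differ by an element of $\mathrm{Aut}(\mathcal R)$, so the orbit of $\mathcal S_\ast$ does not depend on the one chosen.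

\subsection{The method}
A dense orbit of a Polish group is comeager as soon as it is also locally dense: every neighborhood $V$ of the identity must move the point $\mathcal S$ onto a somewhere dense set. Section~\ref{sec:polish} proves this criterion and describes the neighborhoods of the identity in $\mathrm{Aut}(\mathcal R)$. They turn out to be large: $T$ is close to the identity when it moves most finite blocks of points rigidly, however far it moves them. To approximate a given $\mathcal S'$ by $T\mathcal S$ with such a $T$, one has to send a block of points into several prescribed $\mathcal S$-classes at once. This requires an ergodicity property for tuples of $\mathcal S$-classes, which we call high ergodicity. Section~\ref{sec:high} defines it and states Theorem~\ref{thm:class}, which identifies the comeager orbit as the set of highly ergodic subrelations. Section~\ref{sec:homog} contains the central construction, first in a four-point example. Section~\ref{sec:comeager} deduces that highly ergodic subrelations have comeager orbits, Section~\ref{sec:shuffle} shows that $\mathcal S_\ast$ is highly ergodic, and Section~\ref{sec:end}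 finishes the classification and compares the two groups.

\subsection{Conventions}
We write $G=\mathrm{Aut}(\mathcal R)$ and $\Omega=\mathrm{Sub}(\mathcal R)$. We use the Feldman--Moore theorem: every countable Borel equivalence relation is the orbit relation of a Borel action of a countable group $\{\gamma_1,\gamma_2,\dots\}$. If the relation is measure-preserving, each $\gamma_i$ preserves the measure, so the saturation $\bigcup_i\gamma_iC$ of a null set $C$ is null. All statements are modulo null sets, and we discard invariant null sets whenever needed; in particular a property that holds for almost every point holds, for almost every $x$, at all points of $[x]_{\mathcal R}$. A measure-preserving Borel bijection $L$ between conull subsets of $X$ with graph in $\mathcal R$ defines an element of $[\mathcal R]$: it permutes any $\mathcal R$-invariant conull set contained in its domain and range, and we extend it by the identity.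

\section{Highly ergodic subrelations}\label{sec:high}

\subsection{Blocks, patterns and rigid moves}
We work in the model $X=\{0,1\}^{\mathbb N}$ with coordinates $x_1,x_2,\dots$. For $n\ge0$ let $F_n=\{0,1\}^n$, let $0_n=(0,\dots,0)\in F_n$, and let $Y_n=\{0,1\}^{\{n+1,n+2,\dots\}}$ with the product measure $\nu_n$. Thus $X=F_n\times Y_n$, and $\mu$ is the product of the uniform measure with $\nu_n$. Let
\[
\mathcal R_n=\{(x,y):x_i=y_i\text{ for all }i>n\}.
\]
Then $\mathcal R_0=\Delta$, the relations $\mathcal R_n$ increase to $\mathcal R$, and the $\mathcal R_n$-classes are the \emph{$n$-blocks} $F_n\times\{z\}$, $z\in Y_n$. For Borel $C\subseteq\mathcal R_n$,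
\begin{equation}\label{eq:M}
M(C)=2^{-n}\int_{Y_n}\big|\{(u,v)\in F_n^2:((u,z),(v,z))\in C\}\big|\,d\nu_n(z).
\end{equation}
In particular $M(\mathcal R_n)=2^n$, so each function $\mathcal S'\mapsto M((\mathcal S'\triangle\mathcal S)\cap\mathcal R_n)$ is continuous on $\Omega$. If $M(B)<\infty$, the sets $B\setminus\mathcal R_n$ decrease to the empty set, so $M(B\setminus\mathcal R_n)\to0$. Hence convergence in $\Omega$ can be tested on the sets $B=\mathcal R_n$ alone: the topology only looks at subrelations through blocks. In particular,
\begin{equation}\label{eq:conv}
\mathcal S_m\cap\mathcal R_m=\mathcal S'\cap\mathcal R_m\ \text{ for all large }m\quad\Longrightarrow\quad\mathcal S_m\to\mathcal S'.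
\end{equation}

Let $\mathcal E(F_n)$ be the finite set of equivalence relations on $F_n$. The \emph{pattern} of $\mathcal S\in\Omega$ on the block $F_n\times\{z\}$ is
\[
e_n(\mathcal S)(z)=\{(u,v)\in F_n^2:((u,z),(v,z))\in\mathcal S\}\in\mathcal E(F_n).
\]
The Borel map $e_n(\mathcal S):Y_n\to\mathcal E(F_n)$ carries the same information as $\mathcal S\cap\mathcal R_n$. For probability vectors $p,q$ on a finite set, the total variation distance is $\frac12\sum_e|p_e-q_e|=1-\sum_e\min(p_e,q_e)$. Let $d_n(\mathcal S,\mathcal S')$ be the total variation distance between the laws of $e_n(\mathcal S)$ and $e_n(\mathcal S')$ under $\nu_n$: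
\[
1-d_n(\mathcal S,\mathcal S')=\sum_{e\in\mathcal E(F_n)}\min\big(\nu_n\{e_n(\mathcal S)=e\},\nu_n\{e_n(\mathcal S')=e\}\big).
\]
It compares how often each pattern occurs and ignores where. We have
\begin{equation}\label{eq:tv}
d_n(\mathcal S,\mathcal S')\le\nu_n\{e_n(\mathcal S)\ne e_n(\mathcal S')\}\le2^{n-1}M\big((\mathcal S\triangle\mathcal S')\cap\mathcal R_n\big).
\end{equation}
The first inequality holds because the term indexed by $e$ is at least $\nu_n\{e_n(\mathcal S)=e=e_n(\mathcal S')\}$. The second follows from \eqref{eq:M}, since two distinct equivalence relations differ in at least two ordered pairs.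

\begin{definition}\label{def:rig}
An element $T\in G$ \emph{moves the block $F_n\times\{z\}$ rigidly} if there is $z'\in Y_n$ with $T(u,z)=(u,z')$ for all $u\in F_n$. Let $\mathrm{Rig}_n(T)\subseteq X$ be the union of the $n$-blocks that $T$ moves rigidly.
\end{definition}

The set $\mathrm{Rig}_n(T)$ is Borel, and $\mathrm{Rig}_0(T)=X$. If $T(u,z)=(u,z')$ for all $u$, then $T^{-1}(u,z')=(u,z)$ for all $u$. Thus $T$ maps $\mathrm{Rig}_n(T)$ into $\mathrm{Rig}_n(T^{-1})$, and by symmetry
\begin{equation}\label{eq:inv}
\mu(\mathrm{Rig}_n(T))=\mu(\mathrm{Rig}_n(T^{-1})).
\end{equation}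
Rigid does not mean fixed: the map that flips the coordinate $x_{n+1}$ lies in $[\mathcal R]$, moves every $n$-block rigidly and has no fixed point.

\subsection{Tuples of classes}
A subrelation $\mathcal S$ has \emph{infinite index} if almost every $\mathcal R$-class contains infinitely many $\mathcal S$-classes. We want to consider pairs made of a point $x$ and a $k$-tuple of distinct $\mathcal S$-classes inside $[x]_{\mathcal R}$, and to let $x$ move in its $\mathcal R$-class while the tuple stays. To put a Borel structure and a measure on such pairs, we number the $\mathcal S$-classes as seen from $x$.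

An \emph{enumeration} for $\mathcal S$ is a sequence of Borel maps $s_i:X\to X$, $i\in\mathbb N$, such that $(s_i(x))_{i}$ meets each $\mathcal S$-class contained in $[x]_{\mathcal R}$ exactly once. If $\mathcal S$ has infinite index, one exists. Write $\mathcal R$ as the orbit relation of $\{\gamma_1,\gamma_2,\dots\}$ and let $s_{j+1}(x)=\gamma_ix$ with $i$ least such that $\gamma_ix$ is $\mathcal S$-inequivalent to $s_1(x),\dots,s_j(x)$. The chosen indices increase strictly, and once they exceed $i$, minimality forces $\gamma_ix$ to be $\mathcal S$-equivalent to a point already chosen. For $(x,y)\in\mathcal R$ let the \emph{label} $\ell(x,y)$ be the unique $i$ with $(y,s_i(x))\in\mathcal S$; it is a Borel function on $\mathcal R$.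

Let $I_k$ be the set of $k$-tuples of distinct elements of $\mathbb N$, let $Z_k=X\times I_k$, and let $\lambda_k$ be the product of $\mu$ with counting measure. Define
\[
(x,i)\,Q_k\,(y,j)\iff(x,y)\in\mathcal R\ \text{ and }\ [s_{i_l}(x)]_{\mathcal S}=[s_{j_l}(y)]_{\mathcal S}\ \text{ for }1\le l\le k .
\]
This is a Borel equivalence relation, and each of its classes projects bijectively onto an $\mathcal R$-class. It preserves $\lambda_k$: a Borel injection with graph in $Q_k$ splits into countably many pieces $(x,i)\mapsto(\varphi(x),j)$ with $i,j$ fixed, and on each piece $\varphi$ is a Borel injection with graph in $\mathcal R$, which preserves $\mu$. The choice of enumeration does not matter. If $(s_i')$ is another one, with label $\ell'$, then $\sigma_x(i)=\ell'(x,s_i(x))$ is a permutation of $\mathbb N$ depending on $x$ in a Borel way, and $(x,i)\mapsto(x,\sigma_x(i))$, with $\sigma_x$ applied to each entry, preserves $\lambda_k$ and carries $Q_k$ to $Q_k'$.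

\begin{definition}\label{def:high}
A subrelation $\mathcal S$ is \emph{highly ergodic} if it has infinite index and $Q_k$ is ergodic on $(Z_k,\lambda_k)$ for every $k\ge1$.
\end{definition}

The definition makes sense in any model of $\mathcal R$ and is invariant under isomorphisms, in particular under $G$: if $T$ is an isomorphism, then $s_i'(Tx)=Ts_i(x)$ is an enumeration for $T\mathcal S$, and $(x,i)\mapsto(Tx,i)$ carries $Q_k$ for $\mathcal S$ to $Q_k$ for $T\mathcal S$. The case $k=1$ is ordinary ergodicity.

\begin{lemma}\label{lem:Q1}
Let $\mathcal S$ have infinite index. Then $Q_1$ is ergodic if and only if $\mathcal S$ is ergodic.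
\end{lemma}

\begin{proof}
The map $\iota(y)=(y,\ell(y,y))$ attaches to $y$ its own $\mathcal S$-class. It carries $\mu$ to the restriction of $\lambda_1$ to $\iota(X)$, and $\iota(x)\,Q_1\,\iota(y)$ if and only if $(x,y)\in\mathcal S$. Every $Q_1$-class meets $\iota(X)$, since $(x,i)\,Q_1\,\iota(s_i(x))$. Hence $E\mapsto\iota^{-1}(E)$ is a bijection, compatible with complements, from $Q_1$-invariant Borel sets to $\mathcal S$-invariant Borel sets, with inverse $B\mapsto\{(x,i):s_i(x)\in B\}$. As $E$ is the $Q_1$-saturation of $E\cap\iota(X)$, the set $E$ is null if and only if $\iota^{-1}(E)$ is null.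
\end{proof}

\begin{example}\label{ex:group}
Suppose that $\mathcal R$ is the orbit relation of a free measure-preserving action of a countable group $\Gamma$ and that $\mathcal S$ is the orbit relation of a subgroup $\Lambda$ of infinite index. The $\mathcal S$-classes in $\Gamma x$ are the sets $\Lambda gx$, so they are labeled by cosets. Since $\Lambda gx=\Lambda g\gamma^{-1}(\gamma x)$, the relation $Q_k$ is the orbit relation of the action $\gamma\cdot(x,(\Lambda g_l)_l)=(\gamma x,(\Lambda g_l\gamma^{-1})_l)$. If $O$ is a $\Gamma$-orbit on $k$-tuples of distinct cosets, then $X\times O$ is $Q_k$-invariant and not null. So high ergodicity forces $\Gamma$ to act transitively on $k$-tuples of distinct cosets for every $k$, which explains the name by analogy with highly transitive actions. In the binary model one can take $\Gamma=\bigoplus_{\mathbb N}\mathbb Z/2$ acting by flipping coordinates. There the difference $g_1-g_2\in\Gamma/\Lambda$ is an invariant of pairs of cosets with infinitely many nonzero values, so $Q_2$ is never ergodic.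
\end{example}

\subsection{The classification theorem}

\begin{theorem}\label{thm:class}
\begin{itemize}
\item[(1)] The $G$-orbit of $\mathcal S\in\Omega$ is comeager if and only if $\mathcal S$ is highly ergodic. Hence the highly ergodic subrelations form a single $G$-orbit, and it is a dense $G_\delta$ set.
\item[(2)] A highly ergodic $\mathcal S$ is ergodic and maximal: if $\mathcal W\in\Omega$ and $\mathcal S\subseteq\mathcal W\subseteq\mathcal R$, then $\mathcal W=\mathcal S$ or $\mathcal W=\mathcal R$.
\item[(3)] Let $\mathcal S$ be highly ergodic, let $\mathcal S'\in\Omega$ be arbitrary, let $0\le N\le m$, and let $d=d_N(\mathcal S,\mathcal S')$. Then there is $T\in[\mathcal R]$ with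
\[
T\mathcal S\cap\mathcal R_m=\mathcal S'\cap\mathcal R_m\qquad\text{and}\qquad\mu(\mathrm{Rig}_N(T))\ge1-d .
\]
The constant $1-d$ is optimal: every $T\in G$ with $T\mathcal S\cap\mathcal R_m=\mathcal S'\cap\mathcal R_m$ satisfies $\mu(\mathrm{Rig}_N(T))\le1-d$.
\end{itemize}
\end{theorem}

Part (3) is the engine of the paper. It says that the frequencies of the patterns on $N$-blocks are the only obstruction to moving $N$-blocks rigidly, and that this obstruction does not grow with the precision $m$. It is proved in Section~\ref{sec:homog}, and part (1) in Section~\ref{sec:end}. Part (2) uses only $k=1,2$, and its second half is the analogue of the fact that a point stabilizer of a doubly transitive action is a maximal subgroup.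

\begin{proof}[Proof of Theorem~\ref{thm:class}(2)]
Ergodicity is Lemma~\ref{lem:Q1}. Let $\mathcal S\subseteq\mathcal W\subseteq\mathcal R$ and
\[
E=\{(x,(i_1,i_2))\in Z_2:(s_{i_1}(x),s_{i_2}(x))\in\mathcal W\}.
\]
Since $\mathcal S\subseteq\mathcal W$, membership in $E$ depends only on the two $\mathcal S$-classes, so $E$ is $Q_2$-invariant. If $E$ is null, then for almost every $x$ no two distinct $\mathcal S$-classes in $[x]_{\mathcal R}$ are joined by $\mathcal W$, so $\mathcal W=\mathcal S$. If $E$ is conull, then for almost every $x$ all of them are joined, so $\mathcal W=\mathcal R$.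
\end{proof}

\section{The Polish group $\mathrm{Aut}(\mathcal R)$}\label{sec:polish}

To use the Baire category theorem in $G$ we need a Polish group topology for which the action on $\Omega$ is continuous. The topology that $G$ inherits from its action on $(X,\mu)$ forgets $\mathcal R$, so we let $G$ act on $(\mathcal R,M)$ instead. Recall that for a standard $\sigma$-finite space $(Z,\lambda)$, the group $\mathrm{Aut}(Z,\lambda)$ of measure-preserving Borel bijections modulo null sets is a Polish group for the coarsest topology that makes all maps $\Theta\mapsto\Theta(A)$, $\lambda(A)<\infty$, continuous for the distance $\lambda(A\triangle A')$. A closed subgroup of a Polish group is Polish. For $T\in G$ the map $T\times T$ preserves $M$, because the fiber of $(T\times T)(A)$ over $Tx$ is the image under $T$ of the fiber of $A$ over $x$. We give $G$ the topology pulled back along $T\mapsto T\times T\in\mathrm{Aut}(\mathcal R,M)$. A basis of neighborhoods of $1$ is formed by the sets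
\begin{equation}\label{eq:basic}
\{T\in G:M((T\times T)A_i\triangle A_i)<\varepsilon\text{ for }1\le i\le r\},\qquad M(A_i)<\infty,\ \varepsilon>0.
\end{equation}

\begin{lemma}\label{lem:polish}
$G$ is a Polish group, and it acts continuously on $\Omega$.
\end{lemma}

\begin{proof}
The map $x\mapsto(x,x)$ identifies $(X,\mu)$ with $(\Delta,M|_\Delta)$, so $T\mapsto T\times T$ is injective. We show that its image is closed. Write $A_n\to A$ for $M(A_n\triangle A)\to0$.

Let $\Theta_n=T_n\times T_n\to\Theta$ in $\mathrm{Aut}(\mathcal R,M)$. Since $M(\Delta)=1$ and $\Theta_n\Delta=\Delta$, we get $\Theta\Delta=\Delta$. So $\Theta$ induces $T\in\mathrm{Aut}(X,\mu)$, with $\mu(T_nB\triangle TB)\to0$ for every Borel $B\subseteq X$. We claim that $\Theta=T\times T$. Let $M(A)<\infty$. The finite measures $C\mapsto M(\Theta A\cap(C\times X))$ and $C\mapsto M(\Theta A\cap(X\times C))$ on $X$ vanish on $\mu$-null sets, the second one because a null set has null saturation. Hence both tend to $0$ when $\mu(C)\to0$. Therefore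
\[
\Theta_n(A\cap(B\times X))=\Theta_nA\cap(T_nB\times X)\to\Theta A\cap(TB\times X),
\]
which gives $\Theta(A\cap(B\times X))=\Theta A\cap(TB\times X)$, and in the same way $\Theta(A\cap(X\times B))=\Theta A\cap(X\times TB)$. Let $\pi_1,\pi_2$ be the coordinate projections. Taking $A=\mathcal R_m$ for all $m$, we find that for $M$-almost every $p\in\mathcal R$ and $i=1,2$, $\pi_i(p)\in B$ if and only if $T^{-1}\pi_i\Theta(p)\in B$. Letting $B$ run through a countable family that separates points gives $\pi_i\Theta=T\pi_i$, that is, $\Theta=T\times T$ almost everywhere on $\mathcal R$. Thus $(x,y)\in\mathcal R$ implies $(Tx,Ty)\in\mathcal R$ for almost every $x$ and all $y$. Since $\Theta_n^{-1}\to\Theta^{-1}$ and $\Theta^{-1}$ induces $T^{-1}$, the same holds for $T^{-1}$, and so $T\in G$.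

For continuity of the action, let $\Theta_n\to\Theta$ in the image of $G$, let $\mathcal S_n\to\mathcal S$ in $\Omega$, and let $M(B)<\infty$. Then $\Theta_n^{-1}B\to\Theta^{-1}B$, so
\[
M\big((\Theta_n\mathcal S_n\triangle\Theta_n\mathcal S)\cap B\big)=M\big((\mathcal S_n\triangle\mathcal S)\cap\Theta_n^{-1}B\big)\le M\big((\mathcal S_n\triangle\mathcal S)\cap\Theta^{-1}B\big)+M(\Theta_n^{-1}B\triangle\Theta^{-1}B)\to0 .
\]
Moreover $\Theta_n\mathcal S\cap B=\Theta_n(\mathcal S\cap\Theta_n^{-1}B)$ is within $M(\Theta_n^{-1}B\triangle\Theta^{-1}B)$ of $\Theta_n(\mathcal S\cap\Theta^{-1}B)$, which converges to $\Theta(\mathcal S\cap\Theta^{-1}B)=\Theta\mathcal S\cap B$. Together these give $\Theta_n\mathcal S_n\cap B\to\Theta\mathcal S\cap B$.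
\end{proof}

The next lemma gives a concrete way to be close to the identity. For $n\ge0$ and $\delta>0$ let
\[
V_{n,\delta}=\{T\in G:\mu(\mathrm{Rig}_n(T))>1-\delta\}.
\]

\begin{lemma}\label{lem:nbhd}
Every neighborhood of $1$ in $G$ contains some $V_{n,\delta}$.
\end{lemma}

\begin{proof}
For $P\subseteq F_n^2$ let $A_P=\{((u,z),(v,z)):(u,v)\in P,\ z\in Y_n\}\subseteq\mathcal R_n$; call such a set \emph{elementary of level $n$}. It is also elementary of every higher level. Elementary sets are dense among sets of finite measure. Indeed, such a set $A$ is approximated by $A\cap\mathcal R_m$, which is the disjoint union over $u,v\in F_m$ of sets $\{((u,z),(v,z)):z\in C_{u,v}\}$ with $C_{u,v}\subseteq Y_m$ Borel. Replacing each $C_{u,v}$ by a nearby set that depends only on the coordinates $m+1,\dots,n$ yields an elementary set of level $n$.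

Let $\Theta=T\times T$. If $((u,z),(v,z))\in A_P$ and $T$ moves $F_n\times\{z\}$ rigidly, the image pair $((u,z'),(v,z'))$ is again in $A_P$. So $\Theta A_P\setminus A_P$ is contained in the image of $\{(x,y)\in\mathcal R_n:x\notin\mathrm{Rig}_n(T)\}$, a set of measure $2^n\mu(X\setminus\mathrm{Rig}_n(T))$. As $M(\Theta A_P)=M(A_P)<\infty$, we get $M(\Theta A_P\triangle A_P)\le2^{n+1}\delta$ for $T\in V_{n,\delta}$.

Given a basic neighborhood \eqref{eq:basic}, choose elementary sets $A_i'$ of a common level $n$ with $M(A_i\triangle A_i')<\varepsilon/4$, and put $\delta=2^{-n-2}\varepsilon$. For $T\in V_{n,\delta}$,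
\[
M(\Theta A_i\triangle A_i)\le2M(A_i\triangle A_i')+M(\Theta A_i'\triangle A_i')<\varepsilon/2+2^{n+1}\delta=\varepsilon.\qedhere
\]
\end{proof}

Conversely, each $V_{n,\delta}$ is a neighborhood of $1$, so rigidity of blocks measures exactly the distance to the identity. We do not need this, but it is quickly seen: with $A_u=A_{\{(0_n,u)\}}$, a block $F_n\times\{z\}$ moves rigidly as soon as $(T(0_n,z),T(u,z))\in A_u$ for all $u$, and by \eqref{eq:M} the set of $z$ for which this fails for a given $u$ has measure $2^nM((T\times T)A_u\setminus A_u)$.

Recall that continuous images of Polish spaces are analytic, that analytic sets have the Baire property, and that a nonmeager set with the Baire property is comeager in some nonempty open set.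

\begin{lemma}\label{lem:criterion}
Let a Polish group $H$ act continuously on a Polish space $\Omega$, and let $s\in\Omega$ have dense orbit. If $Vs$ is somewhere dense for every neighborhood $V$ of $1$, then $Hs$ is comeager.
\end{lemma}

\begin{proof}
Suppose $Hs\subseteq\bigcup_kC_k$ with $C_k$ closed and nowhere dense. The closed sets $\{h:hs\in C_k\}$ cover $H$, so by the Baire category theorem one of them contains a nonempty open set, which we write $hV$ with $V\ni1$ open. Then $Vs\subseteq h^{-1}C_k$ is nowhere dense, a contradiction. So $Hs$ is nonmeager. It is analytic, hence comeager in some nonempty open set $O$. By invariance it is comeager in each $hO$. The open set $U=\bigcup_hhO$ is covered by countably many of the sets $hO$, so $U\setminus Hs$ is meager. Finally $U$ is invariant and meets the dense orbit $Hs$, so it contains $Hs$ and is dense; its complement is closed and nowhere dense.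
\end{proof}

\section{Homogeneity}\label{sec:homog}

This section proves Theorem~\ref{thm:class}(3).

\subsection{Matching}
Ergodicity is used through one classical consequence: sets of equal measure can be matched inside the relation.

\begin{lemma}\label{lem:match}
Let $Q$ be an ergodic measure-preserving countable Borel equivalence relation on a standard $\sigma$-finite space $(Z,\lambda)$, and let $A,B$ be Borel sets with $\lambda(A)=\lambda(B)<\infty$. Then there is a measure-preserving Borel bijection between conull subsets of $A$ and $B$ with graph contained in $Q$.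
\end{lemma}

\begin{proof}
Write $Q$ as the orbit relation of $\{\gamma_1,\gamma_2,\dots\}$. Define inductively
\[
A_i=\Big(A\setminus\bigcup_{j<i}A_j\Big)\cap\gamma_i^{-1}\Big(B\setminus\bigcup_{j<i}\gamma_jA_j\Big),
\]
and let the map be $\gamma_i$ on $A_i$. The sets $A_i$ are disjoint, and so are the sets $\gamma_iA_i$. The leftovers $A_\infty=A\setminus\bigcup_iA_i$ and $B_\infty=B\setminus\bigcup_i\gamma_iA_i$ have equal measure, because $\lambda(A)=\lambda(B)$ is finite. If $a\in A_\infty$ and $\gamma_ia\in B_\infty$, then $a\in A_i$, which is absurd. So the saturation of $A_\infty$ is disjoint from $B_\infty$. If $A_\infty$ were not null, its saturation would be conull and $B_\infty$ would be null, contradicting $\lambda(A_\infty)=\lambda(B_\infty)$. Hence both leftovers are null.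
\end{proof}

Applied to $Q_k$, this matches points of $X$ while matching $k$ attached $\mathcal S$-classes. We state it without labels.

\begin{lemma}\label{lem:tuples}
Let $\mathcal S$ have infinite index and let $Q_k$ be ergodic. Let $A,B\subseteq X$ be Borel with $\mu(A)=\mu(B)$. Let $p_1,\dots,p_k:A\to X$ and $q_1,\dots,q_k:B\to X$ be Borel maps with graphs in $\mathcal R$ such that $p_1(x),\dots,p_k(x)$ are pairwise $\mathcal S$-inequivalent for $x\in A$ and $q_1(y),\dots,q_k(y)$ are pairwise $\mathcal S$-inequivalent for $y\in B$. Then there is a measure-preserving Borel bijection $\psi$ between conull subsets of $A$ and $B$, with graph in $\mathcal R$, such that $(p_l(x),q_l(\psi x))\in\mathcal S$ for $1\le l\le k$.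
\end{lemma}

\begin{proof}
The tuples $a(x)=(\ell(x,p_l(x)))_{l\le k}$ and $b(y)=(\ell(y,q_l(y)))_{l\le k}$ lie in $I_k$. The projection $Z_k\to X$ restricts to measure-preserving bijections from $\tilde A=\{(x,a(x)):x\in A\}$ onto $A$ and from $\tilde B=\{(y,b(y)):y\in B\}$ onto $B$. Lemma~\ref{lem:match} matches $\tilde A$ with $\tilde B$ inside $Q_k$; let $\psi$ be the induced map. The relation $(x,a(x))\,Q_k\,(y,b(y))$ says that $(x,y)\in\mathcal R$ and $[p_l(x)]_{\mathcal S}=[q_l(y)]_{\mathcal S}$ for all $l$.
\end{proof}

\subsection{A four-point example}
It is convenient to construct $L=T^{-1}$. Since $T\mathcal S=\{(x,y):(Lx,Ly)\in\mathcal S\}$, the condition $T\mathcal S\cap\mathcal R_m=\mathcal S'\cap\mathcal R_m$ reads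
\begin{equation}\label{eq:goal}
(Lx,Ly)\in\mathcal S\iff(x,y)\in\mathcal S'\qquad\text{for }M\text{-almost every }(x,y)\in\mathcal R_m ,
\end{equation}
and by \eqref{eq:inv} it is enough to bound $\mu(\mathrm{Rig}_N(L))$.

\begin{example}\label{ex:four}
Let $N=1$, $m=2$ and $\mathcal S'=\{(x,y)\in\mathcal R:x_1=y_1\}$. A $2$-block consists of four points $00w,01w,10w,11w$ with $w\in Y_2$. It is the union of the $1$-blocks $\{00w,10w\}$ and $\{01w,11w\}$, and $\mathcal S'$ cuts across them: its classes in the $2$-block are $\{00w,01w\}$ and $\{10w,11w\}$. The pattern $e_1(\mathcal S')$ is always the equality relation, so $1-d=\nu_1(B)$ with $B=\{z\in Y_1:((0,z),(1,z))\notin\mathcal S\}$.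

Suppose that $L$ satisfies \eqref{eq:goal} and moves a $1$-block rigidly, $L(u,z)=(u,\varphi(z))$. Then $\varphi(z)\in B$, so at most a proportion $1-d$ of the $1$-blocks move rigidly. If both $1$-blocks $z=0w$ and $z'=1w$ move rigidly, then \eqref{eq:goal} demands
\[
[(0,\varphi(z))]_{\mathcal S}=[(0,\varphi(z'))]_{\mathcal S}\qquad\text{and}\qquad[(1,\varphi(z))]_{\mathcal S}=[(1,\varphi(z'))]_{\mathcal S}.
\]
Ergodicity of $\mathcal S$ would let us arrange the first equality. But rigidity determines the second point of a block once the first is placed, so the second equality must come at the same time. The two image blocks must carry the same ordered pair of classes, which is a $Q_2$-equivalence.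

The conditions couple $\varphi(z)$ with $\varphi(z')$. To decouple them, fix the destination in advance: let $\tau(uu'w)=s_{1+u}(00w)$ for $u,u'\in\{0,1\}$. If $Lx$ is $\mathcal S$-equivalent to $\tau(x)$ for almost every $x$, then $00w$ and $01w$ go to the class of $s_1(00w)$, while $10w$ and $11w$ go to the different class of $s_2(00w)$, and \eqref{eq:goal} holds (Figure~\ref{fig:four}). Now each $1$-block can be treated alone. Choose $A\subseteq Y_1$ with $\nu_1(A)=\nu_1(B)$. Apply Lemma~\ref{lem:tuples} with $k=2$ to the sets $\{0\}\times A$ and $\{0\}\times B$, with $p_1(0,z)=\tau(0,z)$, $p_2(0,z)=\tau(1,z)$, $q_1(0,z)=(0,z)$, $q_2(0,z)=(1,z)$. This gives $\varphi:A\to B$ such that $(u,\varphi(z))$ is $\mathcal S$-equivalent to $\tau(u,z)$ for $u=0,1$, and we set $L(u,z)=(u,\varphi(z))$. The complements of $F_1\times A$ and $F_1\times B$ both have measure $d$. There we give up rigidity and match single points by Lemma~\ref{lem:tuples} with $k=1$, $p_1=\tau$ and $q_1=\mathrm{id}$.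
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0)--(0,1.4);
\draw[thick] (1.5,0)--(1.5,1.4);
\draw[dashed] (0,1.4)--(1.5,1.4);
\draw[dashed] (0,0)--(1.5,0);
\fill (0,1.4) circle (2.2pt) node[above] {$00w$};
\fill (1.5,1.4) circle (2.2pt) node[above] {$01w$};
\draw[fill=white] (0,0) circle (2.2pt) node[below] {$10w$};
\draw[fill=white] (1.5,0) circle (2.2pt) node[below] {$11w$};
\draw[->] (2.3,0.7)--(3.4,0.7) node[midway,above] {$L$};
\draw[rounded corners] (4,1.15) rectangle (8.2,1.65);
\draw[rounded corners] (4,-0.25) rectangle (8.2,0.25);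
\draw[thick] (4.8,0)--(4.8,1.4);
\draw[thick] (7.3,0)--(7.3,1.4);
\fill (4.8,1.4) circle (2.2pt);
\fill (7.3,1.4) circle (2.2pt);
\draw[fill=white] (4.8,0) circle (2.2pt);
\draw[fill=white] (7.3,0) circle (2.2pt);
\node[right] at (8.2,1.4) {$[s_1(00w)]_{\mathcal S}$};
\node[right] at (8.2,0) {$[s_2(00w)]_{\mathcal S}$};
\end{tikzpicture}
\caption{Left: a $2$-block, made of two $1$-blocks (solid segments), with its two $\mathcal S'$-classes (dashed). Right: two distinct $\mathcal S$-classes chosen in advance. The map $L$ moves each $1$-block rigidly and separately to a $1$-block whose first point lies in the first class and whose second point lies in the second class.}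
\label{fig:four}
\end{figure}

\subsection{The general construction}

\begin{proof}[Proof of Theorem~\ref{thm:class}(3), existence]
\emph{Step 1: the target map.} We construct a Borel map $\tau:X\to X$ with graph in $\mathcal R$ such that
\begin{equation}\label{eq:tau}
(\tau x,\tau y)\in\mathcal S\iff(x,y)\in\mathcal S'\qquad\text{for all }(x,y)\in\mathcal R_m .
\end{equation}
For each $e\in\mathcal E(F_m)$ fix a map $g_e:F_m\to\{1,\dots,2^m\}$ whose level sets are the $e$-classes. For $x=(v,w)\in F_m\times Y_m$ put
\[
f(x)=g_{e_m(\mathcal S')(w)}(v),\qquad\tau(x)=s_{f(x)}(0_m,w).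
\]
The coloring $f$ gives two points $x,y$ of an $m$-block the same color exactly when $(x,y)\in\mathcal S'$. The points $s_c(0_m,w)$, $1\le c\le2^m$, lie in $[x]_{\mathcal R}$, depend only on the $m$-block, and are pairwise $\mathcal S$-inequivalent. This proves \eqref{eq:tau}. Infinite index is used here, to have $2^m$ distinct classes available for every $m$.

The map $\tau$ satisfies the equivalence in \eqref{eq:goal}, but it need not be injective or rigid. What we may change is the point $\tau x$ inside its $\mathcal S$-class. It suffices to find $L\in[\mathcal R]$ with $\mu(\mathrm{Rig}_N(L))\ge1-d$ and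
\begin{equation}\label{eq:L}
(Lx,\tau x)\in\mathcal S\qquad\text{for almost every }x .
\end{equation}
Indeed, for almost every $x$ and all $y\in[x]_{\mathcal R_m}$ we then have $(Lx,Ly)\in\mathcal S\iff(\tau x,\tau y)\in\mathcal S\iff(x,y)\in\mathcal S'$, which is \eqref{eq:goal}. Condition \eqref{eq:L} concerns one point at a time, so $L$ can be built piece by piece.

\emph{Step 2: rigid moves.} A rigid move must send a block with $\mathcal S'$-pattern $e$ to a block with $\mathcal S$-pattern $e$. For $e\in\mathcal E(F_N)$ choose Borel sets $A_e\subseteq\{e_N(\mathcal S')=e\}$ and $B_e\subseteq\{e_N(\mathcal S)=e\}$ in $Y_N$ with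
\[
\nu_N(A_e)=\nu_N(B_e)=\min\big(\nu_N\{e_N(\mathcal S')=e\},\nu_N\{e_N(\mathcal S)=e\}\big);
\]
this is possible because $\nu_N$ is atomless. The sets $A_e$ are pairwise disjoint, so are the sets $B_e$, and $\sum_e\nu_N(A_e)=1-d$.

Fix $e$, let $k$ be the number of $e$-classes, and let $u_1,\dots,u_k\in F_N$ be representatives. We use $(0_N,z)$ as base point of the block $F_N\times\{z\}$ and define, for $1\le l\le k$,
\[
p_l(0_N,z)=\tau(u_l,z)\quad(z\in A_e),\qquad q_l(0_N,z)=(u_l,z)\quad(z\in B_e).
\]
These maps have graphs in $\mathcal R$. For $z\in A_e$ the points $(u_l,z)$ are pairwise $\mathcal S'$-inequivalent and lie in one $m$-block because $N\le m$, so by \eqref{eq:tau} the points $p_l(0_N,z)$ are pairwise $\mathcal S$-inequivalent. For $z\in B_e$ the points $q_l(0_N,z)$ are pairwise $\mathcal S$-inequivalent because $e_N(\mathcal S)(z)=e$. The sets $\{0_N\}\times A_e$ and $\{0_N\}\times B_e$ have equal measure $2^{-N}\nu_N(A_e)$. Lemma~\ref{lem:tuples}, which uses the ergodicity of $Q_k$ for this $k\le2^N$, gives a map $(0_N,z)\mapsto(0_N,\varphi_e(z))$, where $\varphi_e:A_e\to B_e$ is a $\nu_N$-preserving bijection modulo null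 sets, $z$ and $\varphi_e(z)$ agree in all but finitely many coordinates, and
\begin{equation}\label{eq:phi}
\big(\tau(u_l,z),(u_l,\varphi_e(z))\big)\in\mathcal S\qquad(1\le l\le k).
\end{equation}
Set $L(u,z)=(u,\varphi_e(z))$ for $u\in F_N$, $z\in A_e$. This is a measure-preserving bijection from $F_N\times A_e$ onto $F_N\times B_e$ with graph in $\mathcal R$. To check \eqref{eq:L}, let $u$ be $e$-equivalent to $u_l$. Since $e_N(\mathcal S')(z)=e$, the points $(u,z)$ and $(u_l,z)$ are $\mathcal S'$-equivalent, so $\tau(u,z)$ and $\tau(u_l,z)$ are $\mathcal S$-equivalent by \eqref{eq:tau}. Since $e_N(\mathcal S)(\varphi_e(z))=e$, the points $(u_l,\varphi_e(z))$ and $(u,\varphi_e(z))$ are $\mathcal S$-equivalent. With \eqref{eq:phi} this gives $(L(u,z),\tau(u,z))\in\mathcal S$.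

\emph{Step 3: the remaining points.} The sets $D=X\setminus(F_N\times\bigcup_eA_e)$ and $D'=X\setminus(F_N\times\bigcup_eB_e)$ both have measure $d$. Lemma~\ref{lem:tuples} with $k=1$, $p_1=\tau|_D$ and $q_1=\mathrm{id}_{D'}$ gives a measure-preserving bijection $\psi:D\to D'$ modulo null sets, with graph in $\mathcal R$ and $(\tau x,\psi x)\in\mathcal S$. Let $L=\psi$ on $D$.

The domains of the pieces partition $X$, and so do their ranges. Hence $L\in[\mathcal R]$, condition \eqref{eq:L} holds, and $\mathrm{Rig}_N(L)\supseteq F_N\times\bigcup_eA_e$ has measure at least $1-d$. Take $T=L^{-1}$.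
\end{proof}

The precision $m$ entered only through $\tau$, which is why the bound $1-d$ does not depend on it. Without infinite index the statement fails at once: if almost every $\mathcal R$-class contains fewer than $2^m$ classes of $\mathcal S$, the same holds for $T\mathcal S$, and $T\mathcal S\cap\mathcal R_m=\Delta$ is impossible. Remark~\ref{rem:necessary} shows that the ergodicity of the $Q_k$ cannot be dropped either.

\begin{proof}[Proof of Theorem~\ref{thm:class}(3), optimality]
Let $T\in G$ satisfy $T\mathcal S\cap\mathcal R_m=\mathcal S'\cap\mathcal R_m$. Intersecting with $\mathcal R_N$ gives $e_N(T\mathcal S)=e_N(\mathcal S')$ almost everywhere; only this is used. Write $\mathrm{Rig}_N(T)=F_N\times Z$ and $T(u,z)=(u,\varphi(z))$ for $z\in Z$. The map $\varphi$ is injective and preserves $\nu_N$, because $T$ is injective and preserves $\mu$ on $\{0_N\}\times Z$. The pair $((u,\varphi(z)),(v,\varphi(z)))=(T(u,z),T(v,z))$ lies in $T\mathcal S$ if and only if $((u,z),(v,z))\in\mathcal S$. Hence $e_N(\mathcal S')(\varphi(z))=e_N(T\mathcal S)(\varphi(z))=e_N(\mathcal S)(z)$ for almost every $z\in Z$. So $\varphi$ maps $Z\cap\{e_N(\mathcal S)=e\}$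 into $\{e_N(\mathcal S')=e\}$, and
\[
\nu_N\big(Z\cap\{e_N(\mathcal S)=e\}\big)\le\min\big(\nu_N\{e_N(\mathcal S)=e\},\nu_N\{e_N(\mathcal S')=e\}\big).
\]
Summing over $e$ gives $\mu(\mathrm{Rig}_N(T))=\nu_N(Z)\le1-d$.
\end{proof}

\section{From homogeneity to a comeager orbit}\label{sec:comeager}

\begin{proposition}\label{prop:comeager}
Every highly ergodic $\mathcal S$ has a comeager $G$-orbit.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:polish} we may apply Lemma~\ref{lem:criterion}, whose two hypotheses we check.

\emph{The orbit is dense.} Let $\mathcal S'\in\Omega$. Theorem~\ref{thm:class}(3) with $N=0$ gives, for every $m$, some $T_m$ with $T_m\mathcal S\cap\mathcal R_m=\mathcal S'\cap\mathcal R_m$. By \eqref{eq:conv}, $T_m\mathcal S\to\mathcal S'$.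

\emph{The orbit is locally dense.} Let $V$ be a neighborhood of $1$, and choose $V_{n,\delta}\subseteq V$ by Lemma~\ref{lem:nbhd}. The set
\[
U=\{\mathcal S'\in\Omega:M((\mathcal S'\triangle\mathcal S)\cap\mathcal R_n)<2^{-n}\delta\}
\]
is open and contains $\mathcal S$. For $\mathcal S'\in U$, inequality \eqref{eq:tv} gives $d_n(\mathcal S,\mathcal S')<\delta/2$. Theorem~\ref{thm:class}(3) with $N=n$ gives, for each $m\ge n$, some $T_m$ with $\mu(\mathrm{Rig}_n(T_m))>1-\delta$ and $T_m\mathcal S\cap\mathcal R_m=\mathcal S'\cap\mathcal R_m$. Thus $T_m\in V$ and $T_m\mathcal S\to\mathcal S'$, so the closure of $V\mathcal S$ contains $U$. It is essential here that $n$ and $\delta$ stay fixed while $m\to\infty$.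
\end{proof}

\section{The shuffle relation}\label{sec:shuffle}

It remains to produce one highly ergodic subrelation. Example~\ref{ex:group} indicates what is needed: moving $x$ in its class must relabel the $\mathcal S$-classes by permutations that are transitive on $k$-tuples for all $k$, and the position of a tuple must carry no information about $x$. Independent uniform shuffles of $\{1,\dots,n\}$ with $n\to\infty$ achieve both. Let $\mu'$ be the product measure on $X'=\prod_n\mathrm{Sym}(n)$.

\begin{proposition}\label{prop:shuffle}
The relation $\mathcal R'$ is isomorphic to $\mathcal R$, and $\mathcal S_\ast$ is a highly ergodic subrelation of $\mathcal R'$.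
\end{proposition}

\begin{proof}
\emph{The ambient relation.} The space $(X',\mu')$ is atomless because $\prod_{i\le n}1/i!\to0$. The relation $\mathcal R'$ is the increasing union of the orbit relations of the finite groups $\mathrm{Sym}(1)\times\dots\times\mathrm{Sym}(n)$ acting by left multiplication on the first $n$ coordinates. So it is hyperfinite with infinite classes. It is measure-preserving, since a Borel injection with graph in $\mathcal R'$ agrees piecewise with elements of these groups. An invariant Borel set is a tail event, so Kolmogorov's zero--one law gives ergodicity. By uniqueness, $\mathcal R'\cong\mathcal R$.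

\emph{The classes of $\mathcal S_\ast$ are labeled by cards.} Put $\pi_n(x)=x_nx_{n-1}\cdots x_1\in\mathrm{Sym}(n)$. If $x_{n+1}=y_{n+1}$, then
\[
\pi_{n+1}(x)^{-1}\pi_{n+1}(y)=\pi_n(x)^{-1}x_{n+1}^{-1}y_{n+1}\pi_n(y)=\pi_n(x)^{-1}\pi_n(y).
\]
So for $(x,y)\in\mathcal R'$ the sequence $\pi_n(x)^{-1}\pi_n(y)$ is eventually constant. Its eventual value $\alpha(x,y)\in\mathrm{Sym}(\mathbb N)$ satisfies
\begin{equation}\label{eq:alpha}
\alpha(x,y)=\pi_n(x)^{-1}\pi_n(y)\ \text{ if }x_i=y_i\text{ for all }i>n,\qquad\alpha(x,y)\alpha(y,w)=\alpha(x,w).
\end{equation}
In words, $\alpha(x,y)(j)$ is the card of the history $x$ whose trajectory is eventually that of card $j$ in the history $y$. By definition $\mathcal S_\ast=\{(x,y)\in\mathcal R':\alpha(x,y)(1)=1\}$. For $y,y'\in[x]_{\mathcal R'}$ we have $\alpha(x,y')(1)=\alpha(x,y)\big(\alpha(y,y')(1)\big)$, and $\alpha(x,y)$ is injective, so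
\begin{equation}\label{eq:label}
(y,y')\in\mathcal S_\ast\iff\alpha(x,y)(1)=\alpha(x,y')(1).
\end{equation}
In particular $\mathcal S_\ast$ is a Borel equivalence relation. For $j\in\mathbb N$ define $y=s_j(x)$ by $y_i=\mathrm{id}$ for $i<j$, $y_i=x_i$ for $i>j$, and $y_j\in\mathrm{Sym}(j)$ the transposition (or the identity) that sends $1$ to $\pi_j(x)(j)\in\{1,\dots,j\}$. Then $\pi_j(y)=y_j$, and \eqref{eq:alpha} gives $\alpha(x,y)(1)=\pi_j(x)^{-1}y_j(1)=j$. By \eqref{eq:label}, $(s_j)$ is an enumeration for $\mathcal S_\ast$ with label $\ell(x,y)=\alpha(x,y)(1)$, and the index is infinite. The class with label $j$ seen from $y$ contains $w=s_j(y)$, and $\ell(x,w)=\alpha(x,y)\alpha(y,w)(1)=\alpha(x,y)(j)$. Hence, with permutations acting on tuples entrywise,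
\begin{equation}\label{eq:Qk}
(x,i)\,Q_k\,(y,j)\iff(x,y)\in\mathcal R'\ \text{ and }\ i=\alpha(x,y)j .
\end{equation}
A point of $Z_k$ is a history with $k$ marked cards, and $Q_k$ remembers only the eventual shuffles and the eventual trajectory of the marked cards.

\emph{Ergodicity of $Q_k$.} Let $E\subseteq X'\times I_k$ be Borel and $Q_k$-invariant. For $n\ge k$ let $J_n\subseteq I_k$ be the finite set of tuples with entries in $\{1,\dots,n\}$; the group $\mathrm{Sym}(n)$ acts transitively on $J_n$. Let $x^{(n)}=(\mathrm{id},\dots,\mathrm{id},x_{n+1},x_{n+2},\dots)$. By \eqref{eq:alpha}, $\alpha(x,x^{(n)})=\pi_n(x)^{-1}$, so $(x,i)\,Q_k\,(x^{(n)},\pi_n(x)i)$ by \eqref{eq:Qk}. Thus for $i\in J_n$,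
\begin{equation}\label{eq:Phi}
1_E(x,i)=\Phi_n\big((x_l)_{l>n},\pi_n(x)i\big),\qquad\text{where }\ \Phi_n(t,j)=1_E\big((\mathrm{id},\dots,\mathrm{id},t),j\big),\ j\in J_n .
\end{equation}
Membership in $E$ depends only on the shuffles after time $n$ and the positions of the marked cards at time $n$. The point is that the $n$-th shuffle makes these positions independent of the past.

The measure $\lambda_k$ is infinite, so we work on finite pieces. Fix $m\ge k$ and choose $(x,i)\in X'\times J_m$ at random for the product of $\mu'$ and the uniform measure. Let $n>m$ and condition on $(x_1,\dots,x_{n-1},i)$. Then the tuple $\pi_{n-1}(x)i\in J_n$ is fixed, $x_n$ is uniform on $\mathrm{Sym}(n)$, and $(x_l)_{l>n}$ is independent of $x_n$ with its usual law. By transitivity, $\pi_n(x)i=x_n(\pi_{n-1}(x)i)$ is uniform on $J_n$, and it is independent of $(x_l)_{l>n}$. By \eqref{eq:Phi}, the conditional probability of $E$ does not depend on $(x_1,\dots,x_{n-1},i)$, so $E$ is independent of $\sigma(x_1,\dots,x_{n-1},i)$. These $\sigma$-algebras increase with $n$ and generate the Borel $\sigma$-algebra of $X'\times J_m$. Hence $E\cap(X'\times J_m)$ is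 independent of itself, so it is null or conull in $X'\times J_m$. The sets $X'\times J_m$ increase to $Z_k$. If $E$ is not null, it has positive measure in $X'\times J_m$ for all large $m$, hence is conull in each of them, and $E$ is conull.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:shuffle} and invariance under isomorphisms, $\mathcal S_\ast$ corresponds to a highly ergodic element of $\Omega$, and Proposition~\ref{prop:comeager} applies.
\end{proof}

\begin{remark}\label{rem:abelian}
The only property of $\mathrm{Sym}(n)$ used for ergodicity is transitivity on $J_n$. To see what happens with less, replace $\mathrm{Sym}(n)$ by $H_n=(\mathbb Z/2)^n$ acting by translation on $H=\bigcup_nH_n$. Concatenation of coordinates identifies $\prod_nH_n$ with the binary model. Let $\alpha(x,y)=\sum_n(y_n-x_n)\in H$ and $\mathcal S=\{\alpha=0\}$. The $\mathcal S$-classes in $[x]_{\mathcal R}$ are labeled by $H$, the value $h\in H_n$ being reached by adding $h$ to $x_n$. Since $H_n$ is transitive on itself, the argument above shows that $Q_1$ is ergodic, so $\mathcal S$ is ergodic by Lemma~\ref{lem:Q1}. But $\mathcal S\subsetneq\{\alpha\in H_1\}\subsetneq\mathcal R$,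 so $\mathcal S$ is not highly ergodic. This $\mathcal S$ satisfies condition (i) of the introduction: it is aperiodic since it is ergodic on an atomless space, and a set $A$ of positive measure has conull $\mathcal S$-saturation, so $A$ meets every $\mathcal S$-class in almost every $\mathcal R$-class. Its orbit is therefore dense, and it is meager because it is disjoint from the orbit of $\mathcal S_\ast$.
\end{remark}

\section{The generic orbit and the full group}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:class}(1)]
If $\mathcal S$ is highly ergodic, its orbit is comeager by Proposition~\ref{prop:comeager}. Conversely, if $G\mathcal S$ is comeager, it meets the comeager orbit $G\mathcal S_\ast$, so $G\mathcal S=G\mathcal S_\ast$, and $\mathcal S$ is highly ergodic by $G$-invariance. Thus the highly ergodic subrelations form exactly the orbit $O=G\mathcal S_\ast$, which is comeager and hence dense.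

Effros' theorem \cite{Effros} states that for a continuous action of a Polish group on a Polish space, an orbit is $G_\delta$ if and only if it is nonmeager in itself. Let $C\subseteq O$ be nowhere dense in $O$. If the closure of $C$ in $\Omega$ contained a nonempty open set $U$, then $U\cap O$ would be a nonempty relatively open set inside the relative closure of $C$; so $C$ is nowhere dense in $\Omega$. Hence, if $O$ were meager in itself, it would be meager in $\Omega$, which is impossible for a comeager set. So $O$ is $G_\delta$.
\end{proof}

\begin{remark}\label{rem:necessary}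
High ergodicity is necessary for homogeneity. The proof of Proposition~\ref{prop:comeager} uses only the existence statement in Theorem~\ref{thm:class}(3). So any $\mathcal S\in\Omega$ for which that statement holds for all $\mathcal S'$, $N$ and $m$ has a comeager orbit, and is highly ergodic by part (1).
\end{remark}

\begin{remark}\label{rem:full}
All the maps $T_m$ in the proof of Proposition~\ref{prop:comeager} belong to $[\mathcal R]$, and yet every $[\mathcal R]$-orbit is meager. There is no contradiction, because Lemma~\ref{lem:criterion} needs local density and the Baire category theorem for one and the same topology. For the topology induced by $G$, local density holds for $[\mathcal R]$; hence $[\mathcal R]$ is not closed in $G$, since otherwise it would be Polish and the lemma would give a comeager $[\mathcal R]$-orbit. On the other hand, recall that $[\mathcal R]$ is a Polish group for the uniform metric $\mu\{x:Tx\ne T'x\}$. A block of fixed points moves rigidly, so $\mu(X\setminus\mathrm{Rig}_n(T))\le2^n\mu\{x:Tx\ne x\}$. By Lemma~\ref{lem:nbhd} the inclusion of $[\mathcal R]$ into $G$ is continuous for the uniform metric, and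 so is the action on $\Omega$. For highly ergodic $\mathcal S$ the $[\mathcal R]$-orbit is dense and meager, so by Lemma~\ref{lem:criterion} some uniform neighborhood $V$ of $1$ has $V\mathcal S$ nowhere dense. The approximating maps are close to the identity in $\mathrm{Aut}(\mathcal R)$ because they move blocks rigidly, and they cannot in general be chosen uniformly close to it.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Effros}
Effros, \emph{Transformation groups and $C^*$-algebras}, Ann. of Math. 81 (1965).

\bibitem{LeMaitre}
Fran\c{c}ois Le Ma\^itre, \emph{On dense orbits in the space of subequivalence relations}, arXiv:2405.01806 (2024).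

\end{thebibliography}
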